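\title{The Robinson--Schensted tableaux of a measure determine its increasing part}

\begin{abstract}
The largest mass that $k$ closed nondecreasing sets can cover assigns to a finite measure $\mu$ on the unit square a shape, as in Greene's theorem for permutations. The shapes of the restrictions of $\mu$ to the rectangles $[0,x]\times[0,1]$ and $[0,1]\times[0,y]$ form the Robinson--Schensted tableaux of $\mu$. We prove that these tableaux determine the part of $\mu$ carried by countably many nondecreasing sets, which is all that they can determine. This answers a question posed for measures with continuous marginals; no hypothesis on the marginals is needed. The result follows from a stability estimate: the first $K$ rows of the tableaux control the first $K$ rows of the shape of every restriction $\mu|_{[0,x]\times[0,y]}$, with a Lipschitz constant depending only on $K$ and an error given by the mass of the rows beyond $K$. The proof discretizes $\mu$, turns the backward RSK growth rule into a forward one by complementation, and applies Greene's theorem to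 a matrix with a border of width $K$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Shapes and tableaux of a measure}

Draw a permutation $\sigma$ of $\{1,\dots,n\}$ as the set of points $(i,\sigma(i))$. The Robinson--Schensted correspondence attaches to $\sigma$ a pair $(P,Q)$ of standard Young tableaux of a common shape $\lambda$, and Greene's theorem \cite{Greene} describes the shape without the algorithm: $\lambda_1+\dots+\lambda_k$ is the largest number of points that $k$ increasing subsequences can cover. The tableaux admit the same kind of description: $Q$ records, for each $i$, the shape of the points with first coordinate at most $i$, and $P$ records, for each $j$, the shape of the points with second coordinate at most $j$. The correspondence is a bijection, so these two families of shapes determine $\sigma$. All of this can be phrased for a measure in place of a set of points, and one may ask what remains of the bijection.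

Let $\mathcal M_{\mathrm{fin}}$ be the set of finite Borel measures on $[0,1]^2$, and let $\mathcal M_{\mathrm{cont}}\subseteq\mathcal M_{\mathrm{fin}}$ consist of those whose two marginals have no atoms. We write $|\mu|=\mu([0,1]^2)$ and $\mu|_R$ for the restriction of $\mu$ to a Borel set $R$. A set $C\subseteq[0,1]^2$ is \emph{nondecreasing} if $(x_1-x_2)(y_1-y_2)\ge0$ for all $(x_1,y_1),(x_2,y_2)\in C$, and \emph{nonincreasing} if the product is always $\le0$. A set is nondecreasing exactly when any two of its points are comparable in the product order, so we call a closed nondecreasing set a \emph{closed chain}. For $k\ge1$ let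
\[
\mathrm{LIS}_k(\mu)=\sup\{\mu(C_1\cup\dots\cup C_k):\ C_1,\dots,C_k\text{ closed chains}\},
\]
and define $\mathrm{LDS}_k(\mu)$ in the same way with closed nonincreasing sets. Both sequences are nondecreasing in $k$ and bounded by $|\mu|$; their limits are $\mathrm{LIS}_\infty(\mu)$ and $\mathrm{LDS}_\infty(\mu)$. Put $\mathrm{LIS}_0=0$. The \emph{shape} of $\mu$ is the sequence $\lambda(\mu)=(\lambda_k(\mu))_{k\ge1}$ with $\lambda_k(\mu)=\mathrm{LIS}_k(\mu)-\mathrm{LIS}_{k-1}(\mu)$; we call $k$ the \emph{row} index. For $(x,y)\in[0,1]^2$ set $\lambda^\mu(x,y)=\lambda(\mu|_{[0,x]\times[0,y]})$. The \emph{Robinson--Schensted tableaux} of $\mu$ are the values of $\lambda^\mu$ on the top and right sides of the square,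
\[
\mathrm{RS}(\mu)=\Big(\big(\lambda^\mu(x,1)\big)_{x\in[0,1]},\ \big(\lambda^\mu(1,y)\big)_{y\in[0,1]}\Big).
\]

\begin{example}\label{ex:basic}
(a) \emph{Invisible mass.} A line $x+y=c$ meets a nondecreasing set in at most one point. Hence $\mathrm{LIS}_1=0$ for Lebesgue measure (by Fubini's theorem) and for the uniform measure on the antidiagonal $x+y=1$. As $\mathrm{LIS}_k\le k\,\mathrm{LIS}_1$, both measures have the same tableaux as the zero measure.

(b) \emph{One chain.} Let $\mu$ be concentrated on a closed chain $C$. Then $\lambda_1^\mu(x,y)=\mu([0,x]\times[0,y])$ and $\lambda^\mu_k=0$ for $k\ge2$. The sets $C\cap([0,x]\times[0,1])$ and $C\cap([0,1]\times[0,y])$ are nested, since a point lying only in the first and a point lying only in the second would be incomparable. Their intersection is the smaller one, so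
\[
\mu([0,x]\times[0,y])=\min\big(\lambda_1^\mu(x,1),\lambda_1^\mu(1,y)\big),
\]
and $\mu$ is read off from its tableaux.

(c) \emph{Antidiagonal blocks.} Let $m_1,m_2,\dots>0$ be a finite or infinite sequence with sum $1$, put $s_r=m_1+\dots+m_r$, and let $\mu$ spread mass $m_r$ uniformly on the open segment $S_r$ from $(s_{r-1},1-s_r)$ to $(s_r,1-s_{r-1})$. For $r<r'$ every point of $S_r$ lies strictly to the left of and strictly above every point of $S_{r'}$, so a closed chain meets at most one $S_r$, while the closure of each $S_r$ is a closed chain. Thus $\lambda_k^\mu(x,y)$ is the $k$-th largest of the numbers $\mu(S_r\cap([0,x]\times[0,y]))$, or $0$ if there are fewer than $k$ of them. For $m_r=2^{-r}$ we get $\lambda_k(\mu)=2^{-k}$: a shape may have infinitely many nonzero rows.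
\end{example}

\subsection{The question}

By Example~\ref{ex:basic}(a) the map $\mathrm{RS}$ is not injective: the tableaux see only the mass that closed chains can capture. For continuous marginals the following known theorem isolates this mass.

\begin{theorem}[decomposition theorem, known]\label{thm:decomp}
For $\mu\in\mathcal M_{\mathrm{cont}}$ there is a unique triple $(\mu^{\mathrm{incr}},\mu^{\mathrm{decr}},\mu^{\mathrm{sub}})\in\mathcal M_{\mathrm{fin}}^3$ such that $\mu=\mu^{\mathrm{incr}}+\mu^{\mathrm{decr}}+\mu^{\mathrm{sub}}$,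
\[
\mathrm{LIS}_\infty(\mu^{\mathrm{incr}})=|\mu^{\mathrm{incr}}|=\mathrm{LIS}_\infty(\mu)
\quad\text{and}\quad
\mathrm{LDS}_\infty(\mu^{\mathrm{decr}})=|\mu^{\mathrm{decr}}|=\mathrm{LDS}_\infty(\mu).
\]
The three measures are pairwise singular, $\mathrm{LIS}_k(\mu^{\mathrm{incr}})=\mathrm{LIS}_k(\mu)$ and $\mathrm{LDS}_k(\mu^{\mathrm{decr}})=\mathrm{LDS}_k(\mu)$ for all $k\ge1$, $\mathrm{LIS}_1(\mu^{\mathrm{decr}})=\mathrm{LIS}_1(\mu^{\mathrm{sub}})=\mathrm{LDS}_1(\mu^{\mathrm{sub}})=\mathrm{LDS}_1(\mu^{\mathrm{incr}})=0$, and $\lambda^\mu=\lambda^{\mu^{\mathrm{incr}}}$.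
\end{theorem}

The last identity shows that $\mathrm{RS}(\mu)$ depends on $\mu^{\mathrm{incr}}$ only, so $\mu^{\mathrm{incr}}$ is the most one can hope to recover. The bijection for permutations and Example~\ref{ex:basic}(b) suggest that one recovers all of it. This is the question posed in \cite{Dubach}:
\begin{quote}
\emph{If $\mu,\nu\in\mathcal M_{\mathrm{cont}}$ satisfy $\mathrm{RS}(\mu)=\mathrm{RS}(\nu)$, does it follow that $\mu^{\mathrm{incr}}=\nu^{\mathrm{incr}}$?}
\end{quote}
The conclusion is known under the stronger hypothesis $\lambda^\mu=\lambda^\nu$ on the whole square, and under the additional hypothesis $\mathrm{LIS}_\infty(\mu)=\mathrm{LIS}_1(\mu)$.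

\subsection{Results}

The answer is yes, and the marginals play no role. For $\mu\in\mathcal M_{\mathrm{fin}}$ choose, for each $k\ge1$, a union $U_k$ of $k$ closed chains with $\mu(U_k)\ge\mathrm{LIS}_k(\mu)-1/k$, and put
\[
U=\bigcup_{k\ge1}U_k,\qquad \mu^\uparrow=\mu|_U .
\]
Lemma~\ref{lem:up} shows that $\mu^\uparrow$ does not depend on the choices and equals $\mu^{\mathrm{incr}}$ when $\mu\in\mathcal M_{\mathrm{cont}}$.

\begin{theorem}\label{thm:inj}
For $\mu,\nu\in\mathcal M_{\mathrm{fin}}$,
\[
\mathrm{RS}(\mu)=\mathrm{RS}(\nu)\iff\lambda^\mu=\lambda^\nu\iff\mu^\uparrow=\nu^\uparrow .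
\]
In particular, if $\mu,\nu\in\mathcal M_{\mathrm{cont}}$ and $\mathrm{RS}(\mu)=\mathrm{RS}(\nu)$, then $\mu^{\mathrm{incr}}=\nu^{\mathrm{incr}}$.
\end{theorem}

We deduce this from a quantitative statement. The distance between the first $K$ rows of the tableaux is
\[
D_K(\mu,\nu)=\max_{k\le K}\,\max\Big(\sup_x\big|\lambda^\mu_k(x,1)-\lambda^\nu_k(x,1)\big|,\ \sup_y\big|\lambda^\mu_k(1,y)-\lambda^\nu_k(1,y)\big|\Big),
\]
and the mass of the remaining rows is $\varepsilon_K(\mu)=\mathrm{LIS}_\infty(\mu)-\mathrm{LIS}_K(\mu)$, which decreases to $0$ as $K\to\infty$.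

\begin{theorem}[stability]\label{thm:stab}
For each $K\ge1$ there is a constant $C_K$ (one may take $C_K=6K^2(2\cdot3^K)^{2K}$) such that for all $\mu,\nu\in\mathcal M_{\mathrm{fin}}$, all $(x,y)\in[0,1]^2$ and all $1\le k\le K$,
\[
\Big|\sum_{l=k}^K\lambda^\mu_l(x,y)-\sum_{l=k}^K\lambda^\nu_l(x,y)\Big|\le C_K\,D_K(\mu,\nu)+\max\big(\varepsilon_K(\mu),\varepsilon_K(\nu)\big).
\]
\end{theorem}

\begin{remark}\label{rem:sharp}
The last term cannot be removed or reduced. Take $K=1$, $\mu=\delta_{(1/2,1/2)}$ and $\nu=\delta_{(1/2,1)}+\delta_{(1,1/2)}$. The two atoms of $\nu$ are incomparable, so on both sides of the square the first rows of $\mu$ and $\nu$ equal $\mathbf 1_{[1/2,1]}$, and $D_1(\mu,\nu)=0$. Yet $\lambda_1^\mu(\frac12,\frac12)-\lambda_1^\nu(\frac12,\frac12)=1=\varepsilon_1(\nu)$.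
\end{remark}

Two complements come out of the proof: an explicit formula for the $K$-th row up to the error $\varepsilon_K(\mu)$ (Proposition~\ref{prop:lastrow}), and the continuity of the inverse map $\mathrm{RS}(\mu)\mapsto\mu^\uparrow$ (Theorem~\ref{thm:cont}).

\subsection{The difficulty and the method}

Replace $\mu$ by the $N\times N$ matrix of the masses of the cells of a grid. The shapes of its lower-left submatrices converge to $\lambda^\mu$ (Section~\ref{sec:grid}), and they obey the local rule of the RSK correspondence (Section~\ref{sec:rsk}), which can be run backward from the top and right sides. Two measures with the same tableaux yield two matrices with close, but not equal, boundary data, and two obstacles appear. First, the backward rule computes row $k$ from row $k+1$, so it starts from the last row, and a measure need not have one. Second, the rule is iterated over $N^2$ cells, and a cell-by-cell estimate of the error grows with $N$.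

We keep $K$ rows and treat the influence of the others as a source term of total mass at most $\varepsilon_K(\mu)$. A complementation symmetry turns the truncated backward rule into the forward rule with prescribed boundary values (Section~\ref{sec:comp}; the case of one row is solved there by hand). These boundary values are produced by a genuine matrix with a border of width $K$, so Greene's theorem expresses the solution as a maximum over $k$ lattice paths (Section~\ref{sec:border}). Such paths meet each of the $2K$ long lines of the border in intervals, and sums over intervals are Lipschitz in the boundary data, uniformly in the length (Section~\ref{sec:strip}).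

\section{The increasing part}\label{sec:up}

For Borel sets $R,R',H$ we have $\mu(R\cap H)\le\mu(R'\cap H)+\mu(R\triangle R')$. Taking the supremum over unions $H$ of $k$ closed chains gives
\begin{equation}\label{eq:lipR}
\big|\mathrm{LIS}_k(\mu|_R)-\mathrm{LIS}_k(\mu|_{R'})\big|\le\mu(R\triangle R').
\end{equation}
If $x_s\downarrow x$ and $y_s\downarrow y$, the sets $([0,x_s]\times[0,y_s])\setminus([0,x]\times[0,y])$ decrease to the empty set. So each function $\lambda^\mu_k(x,y)$ is \emph{right-continuous}: $\lambda_k^\mu(x_s,y_s)\to\lambda_k^\mu(x,y)$.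

\begin{lemma}\label{lem:up}
Let $\mu\in\mathcal M_{\mathrm{fin}}$.
\begin{enumerate}
\item[(a)] $\mu(U)=\mathrm{LIS}_\infty(\mu)$, and $\mu(C\setminus U)=0$ for every closed chain $C$. The measure $\mu^\uparrow$ does not depend on the choice of the sets $U_k$. For every Borel set $R$ and every $k$, $\mathrm{LIS}_k(\mu|_R)=\mathrm{LIS}_k(\mu^\uparrow|_R)$; hence $\lambda^\mu=\lambda^{\mu^\uparrow}$ and $\mathrm{LIS}_\infty(\mu^\uparrow)=|\mu^\uparrow|$.
\item[(b)] For every Borel set $R$ and every $K$, $0\le\mu^\uparrow(R)-\mathrm{LIS}_K(\mu|_R)\le\varepsilon_K(\mu)$. In particular $\sum_{k\ge1}\lambda_k^\mu(x,y)=\mu^\uparrow([0,x]\times[0,y])$.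
\item[(c)] If $\mu\in\mathcal M_{\mathrm{cont}}$, then $\mu^\uparrow=\mu^{\mathrm{incr}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A countable union $V=\bigcup_iV_i$ of closed chains satisfies $\mu(V)=\lim_m\mu(V_1\cup\dots\cup V_m)\le\mathrm{LIS}_\infty(\mu)$. This applies to $U$, and $\mu(U)\ge\mathrm{LIS}_k(\mu)-1/k$ for all $k$, so $\mu(U)=\mathrm{LIS}_\infty(\mu)$. It applies also to $U\cup C$, so $\mu(C\setminus U)=\mu(U\cup C)-\mu(U)\le0$. If $U'$ comes from another choice, then $U'\setminus U$ and $U\setminus U'$ are countable unions of null sets, so $\mu|_U=\mu|_{U'}$. If $H$ is a finite union of closed chains, then $\mu(R\cap H)=\mu(R\cap H\cap U)=\mu^\uparrow(R\cap H)$, which gives the equality of the $\mathrm{LIS}_k$. Finally $\mathrm{LIS}_\infty(\mu^\uparrow)=\mathrm{LIS}_\infty(\mu)=\mu(U)=|\mu^\uparrow|$.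

(b) By (a), $\mathrm{LIS}_K(\mu|_R)=\mathrm{LIS}_K(\mu^\uparrow|_R)\le\mu^\uparrow(R)$. By \eqref{eq:lipR} for $\mu^\uparrow$, with $R'=[0,1]^2$,
\[
\mu^\uparrow(R)-\mathrm{LIS}_K(\mu^\uparrow|_R)\le\mu^\uparrow(R)+\mu^\uparrow(R^c)-\mathrm{LIS}_K(\mu^\uparrow)=\mathrm{LIS}_\infty(\mu)-\mathrm{LIS}_K(\mu).
\]
For the last claim take $R=[0,x]\times[0,y]$, note that $\mathrm{LIS}_K(\mu|_R)=\sum_{k\le K}\lambda_k^\mu(x,y)$, and let $K\to\infty$.

(c) Part (a) applied to $\mu^{\mathrm{incr}}$ gives a countable union $U'$ of closed chains with $\mu^{\mathrm{incr}}(U')=\mathrm{LIS}_\infty(\mu^{\mathrm{incr}})=|\mu^{\mathrm{incr}}|$. So $\mu^{\mathrm{incr}}$ is concentrated on $U'$, and since $\mu^{\mathrm{incr}}\le\mu$,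
\[
\mathrm{LIS}_\infty(\mu)=\mu^{\mathrm{incr}}(U')\le\mu(U')\le\mathrm{LIS}_\infty(\mu).
\]
The nonnegative measure $\mu-\mu^{\mathrm{incr}}$ therefore vanishes on $U'$, and $\mu^{\mathrm{incr}}=\mu|_{U'}$. By (a), $\mu(U'\setminus U)=0$, and $\mu(U')=\mu(U)$ then forces $\mu(U\setminus U')=0$. Hence $\mu|_{U'}=\mu|_U$.
\end{proof}

Part (c) is the only place where the continuity of the marginals enters, and it enters only to give $\mu^{\mathrm{incr}}$ a meaning through Theorem~\ref{thm:decomp}.

\begin{proof}[Proof of Theorem~\ref{thm:inj} from Theorem~\ref{thm:stab}]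
Suppose $\mathrm{RS}(\mu)=\mathrm{RS}(\nu)$, so that $D_K(\mu,\nu)=0$ for all $K$. Theorem~\ref{thm:stab} with $k=1$ bounds $|\sum_{l\le K}\lambda_l^\mu(x,y)-\sum_{l\le K}\lambda_l^\nu(x,y)|$ by $\max(\varepsilon_K(\mu),\varepsilon_K(\nu))$. Letting $K\to\infty$ and using Lemma~\ref{lem:up}(b), we find that $\mu^\uparrow$ and $\nu^\uparrow$ agree on all rectangles $[0,x]\times[0,y]$. These form a $\pi$-system that generates the Borel sets and contains $[0,1]^2$, so $\mu^\uparrow=\nu^\uparrow$. If $\mu^\uparrow=\nu^\uparrow$, then $\lambda^\mu=\lambda^\nu$ by Lemma~\ref{lem:up}(a), and $\lambda^\mu=\lambda^\nu$ implies $\mathrm{RS}(\mu)=\mathrm{RS}(\nu)$ by restriction to the two sides. This closes the cycle. The last sentence of the theorem is Lemma~\ref{lem:up}(c).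
\end{proof}

\section{Growth arrays of matrices}\label{sec:rsk}

Let $W=(w(i,j))_{1\le i\le p,\,1\le j\le q}$ be a matrix with nonnegative real entries and total weight $|W|$. We place the cell $(i,j)$ in the plane with $i$ horizontal and $j$ vertical, and we speak of \emph{lines} $j=\text{const}$ and $i=\text{const}$, reserving the word ``row'' for the index $k$ of a shape. Intervals of indices are intervals of integers. Cells carry the product order. Let $G_k(i,j)$ be the largest weight of a union of $k$ chains in $[1,i]\times[1,j]$, each cell counted once, with $G_0=0$ and $G_k(i,j)=0$ if $i=0$ or $j=0$. The \emph{growth array} of $W$ is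
\[
\Lambda(i,j)=(\Lambda_k(i,j))_{k\ge1},\qquad \Lambda_k(i,j)=G_k(i,j)-G_{k-1}(i,j)\qquad(0\le i\le p,\ 0\le j\le q).
\]
It is the discrete form of $\lambda^\mu$; when needed we write $G^W_k$ and $\Lambda^W$. Three observations will be used without comment. The number $G_k(i,j)$ is a maximum of finitely many linear functions of $W$, so it is continuous and positively homogeneous. Transposing $W$ transposes $G_k$ and $\Lambda$. Finally, every chain in $[1,i]\times[1,j]$ extends to a \emph{lattice path} from $(1,1)$ to $(i,j)$ with unit steps right or up, and $W\ge0$, so $G_k(i,j)$ is also the largest weight of a union of $k$ such paths; a lattice path meets every line in an interval.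

For real sequences write $\alpha\prec\beta$ (interlacing) if $\beta_1\ge\alpha_1\ge\beta_2\ge\alpha_2\ge\dots\ge0$. If $0=\theta^0\prec\theta^1\prec\dots\prec\theta^p$, then $\theta^i_k=0$ for $k>i$, by induction from $\theta^i_{k+1}\le\theta^{i-1}_k$.

\medskip\noindent\emph{Facts on tableaux.} A semistandard tableau has weakly increasing rows and strictly increasing columns. A semistandard tableau with entries in $[1,q]$ is the same as a chain $0=\kappa^0\prec\dots\prec\kappa^q$ of integer sequences, where $\kappa^j_k$ is the number of entries $\le j$ in row $k$: strictness of the columns says that an entry $\le j$ in row $k+1$ lies below an entry $\le j-1$, that is, $\kappa^j_{k+1}\le\kappa^{j-1}_k$. To \emph{insert} a letter $x$ into a row, let $x$ replace (\emph{bump}) the leftmost entry $>x$, or append $x$ if there is none; a bumped letter is inserted into the next row. Inserting the letters of a word $u$ one after another into the empty tableau gives the semistandard tableau $P(u)$. \emph{Greene's theorem} \cite{Greene} states that the first $k$ rows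 of $P(u)$ have total length equal to the largest size of a union of $k$ weakly increasing subsequences of $u$. For an integer matrix $W\ge0$ let $u_i=1^{w(i,1)}2^{w(i,2)}\cdots q^{w(i,q)}$, let $P=P(u_1\cdots u_p)$, and let $Q$ be the filling whose entries $\le i$ occupy the shape of $P(u_1\cdots u_i)$. The \emph{RSK correspondence} \cite{Knuth}, \cite[Theorem 7.11.5]{Stanley} states that $W\mapsto(P,Q)$ is a bijection onto the pairs of semistandard tableaux of the same shape with entries in $[1,q]$ and $[1,p]$ respectively.

\begin{proposition}\label{prop:rsk}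
Let $W$ be a nonnegative real $p\times q$ matrix with growth array $\Lambda$.
\begin{enumerate}
\item[(a)] \emph{(Interlacing.)} $\Lambda(i-1,j)\prec\Lambda(i,j)$ and $\Lambda(i,j-1)\prec\Lambda(i,j)$. Moreover $\Lambda_k(i,j)=0$ for $k>\min(i,j)$, and $\sum_k\Lambda_k(i,j)=\sum_{i'\le i,\,j'\le j}w(i',j')$.
\item[(b)] \emph{(Local rule.)} For a cell $(i,j)$ write $a=\Lambda(i-1,j-1)$, $b=\Lambda(i,j-1)$, $c=\Lambda(i-1,j)$, $d=\Lambda(i,j)$, and set $w_1(i,j)=w(i,j)$ and $w_{k+1}(i,j)=\min(b_k,c_k)-a_k$. Then $w_k\ge0$ and $d_k=\max(b_k,c_k)+w_k$ for all $k\ge1$, and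
\begin{equation}\label{eq:mixed}
w_k-w_{k+1}=a_k+d_k-b_k-c_k .
\end{equation}
\item[(c)] \emph{(Prescribed edges.)} If $0=\theta^0\prec\dots\prec\theta^p$ and $0=\kappa^0\prec\dots\prec\kappa^q$ are real chains with $\theta^p=\kappa^q$, there is a nonnegative $p\times q$ matrix with $\Lambda(i,q)=\theta^i$ and $\Lambda(p,j)=\kappa^j$ for all $i,j$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let first $W$ be integral. In any row, inserting a letter $>j$ leaves the entries $\le j$ in place and bumps no letter $\le j$; inserting a letter $\le j$ acts on the entries $\le j$ as if the larger entries were absent. Hence the entries $\le j$ of $P(u_1\cdots u_i)$ form the tableau $P(v)$, where $v$ is the subword of letters $\le j$. The cells from which the letters of a weakly increasing subsequence of $v$ come form a chain in $[1,i]\times[1,j]$, and conversely all letters coming from the cells of a chain form a weakly increasing subsequence. By Greene's theorem the shape of $P(v)$ is $\Lambda(i,j)$: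
\begin{equation}\label{eq:count}
\Lambda_k(i,j)=\text{number of entries }\le j\text{ in row }k\text{ of }P(u_1\cdots u_i).
\end{equation}

(a) The relation $\Lambda(i,j-1)\prec\Lambda(i,j)$ is semistandardness, and the other follows by transposition. The rectangle $[1,i]\times[1,j]$ is a union of $\min(i,j)$ lines, each a chain, so $G_k(i,j)$ is its total weight for $k\ge\min(i,j)$.

(b) Insert a weakly increasing word with $z_j$ letters $j$ into a row with $L(j)$ entries $\le j$, and let $L'(j)$ be the final number of entries $\le j$. Inserting a letter $\ge j$ does not change the number of entries $<j$, so once the letters $<j$ are inserted, the entries $<j$ occupy the positions $1,\dots,L'(j-1)$. Every position touched so far holds an inserted letter $<j$; the positions beyond $L'(j-1)$ still hold their original entries. At this moment $\max(L(j),L'(j-1))$ entries are $\le j$. Each inserted $j$ raises this number by one, and larger letters do not change it. So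
\[
L'(j)=\max(L(j),L'(j-1))+z_j .
\]
The row had $L(j)-L(j-1)$ letters $j$, received $z_j$ and kept $L'(j)-L'(j-1)$; the number of letters $j$ bumped is therefore $\min(L(j),L'(j-1))-L(j-1)$. The bumped letters come out in weakly increasing order: if $x\le x'$ are inserted in succession and both bump, then $x'$ bumps strictly to the right of $x$, hence a letter at least as large. So the next row again receives a weakly increasing word. Apply this to the insertion of $u_i$ into $P(u_1\cdots u_{i-1})$, row after row. In row $k$, \eqref{eq:count} gives $L(j-1)=a_k$, $L(j)=c_k$, $L'(j-1)=b_k$, $L'(j)=d_k$, and by induction on $k$ the number of letters $j$ entering row $k$ is $w_k(i,j)$. This is the local rule. Identity \eqref{eq:mixed} follows from $\max(b_k,c_k)+\min(b_k,c_k)=b_k+c_k$.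

(c) By \eqref{eq:count}, $P$ is encoded by the chain $\Lambda(p,\cdot)$ and $Q$ by the chain $\Lambda(\cdot,q)$, so (c) is the surjectivity of RSK.

Now let the data be real. The assertions (a) and (b) are weak inequalities and equalities between continuous, positively homogeneous functions of $W$, so they pass from integral to rational and then to real $W$. For (c), let $M\ge1$ be an integer and apply $t\mapsto\lfloor Mt\rfloor$ to every coordinate of the two chains. This map is nondecreasing and fixes $0$, so the results are integer chains with a common end, realized by some integer matrix $W_M$. The matrices $W_M/M$ have total weight at most $\sum_k\theta_k^p<\infty$, and their edges tend to $\theta$ and $\kappa$. Any limit point of $W_M/M$ has the required edges.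
\end{proof}

For example, let $p=q=2$, $w(1,2)=w(2,1)=1$ and $w(1,1)=w(2,2)=0$. At the cell $(2,2)$ we have $a=0$ and $b=c=(1,0,\dots)$, so $d_1=1+0$, $w_2=1-0$, $d_2=0+1$, and $d=(1,1,0,\dots)$, as it must be for two incomparable cells.

The local rule can be read in two directions. \emph{Forward}, $a,b,c$ and $w(i,j)$ determine $d$, and the rows $\le k$ of $d$ depend only on the rows $\le k$ of $a,b,c$. \emph{Backward},
\begin{equation}\label{eq:back}
a_k=\min(b_k,c_k)-w_{k+1},\qquad w_{k+1}=d_{k+1}-\max(b_{k+1},c_{k+1}),
\end{equation}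
so $b,c,d$ determine $a$, but row $k$ of $a$ needs row $k+1$ of $b,c,d$. Starting from the cell $(p,q)$, the backward rule recovers $\Lambda$, and then $W$ by (a), from the top and right edges. This is Theorem~\ref{thm:inj} for matrices; our task is to make it stable.

\section{Approximation by a grid}\label{sec:grid}

For $N\ge1$ let $\iota_N(x,y)=(\max(1,\lceil Nx\rceil),\max(1,\lceil Ny\rceil))$, and for $\mu\in\mathcal M_{\mathrm{fin}}$ let $w^{\mu,N}(i,j)=\mu(\iota_N^{-1}(i,j))$, $1\le i,j\le N$. This matrix has total weight $|\mu|$; let $G_k^{\mu,N}$ and $\Lambda^{\mu,N}$ be its arrays. For $i,j\ge1$ we have $\iota_N^{-1}([1,i]\times[1,j])=[0,\frac iN]\times[0,\frac jN]$. (This fails for $i=0$ or $j=0$, where $\Lambda^{\mu,N}$ vanishes while $\mu$ may charge a side of the square.) A chain of cells is a thickened chain of points, so the discrete quantity is the larger one, and the thickness disappears in the limit.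

\begin{lemma}\label{lem:grid}
Let $\mu\in\mathcal M_{\mathrm{fin}}$ and $k\ge1$.
\begin{enumerate}
\item[(a)] $G_k^{\mu,N}(i,j)\ge\mathrm{LIS}_k(\mu|_{[0,i/N]\times[0,j/N]})$ for $1\le i,j\le N$. In particular, if $\mu=\mu^\uparrow$, then $|\mu|-G_k^{\mu,N}(N,N)\le\varepsilon_k(\mu)$.
\item[(b)] $\max_{1\le i,j\le N}\big|G_k^{\mu,N}(i,j)-\mathrm{LIS}_k(\mu|_{[0,i/N]\times[0,j/N]})\big|\to0$ as $N\to\infty$. Hence also $\max_{1\le i,j\le N}\big|\Lambda_k^{\mu,N}(i,j)-\lambda_k^\mu(\frac iN,\frac jN)\big|\to0$.
\end{enumerate}
\end{lemma}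

\begin{proof}
(a) Let $R=[0,\frac iN]\times[0,\frac jN]$ and let $C_1,\dots,C_k$ be closed chains. The map $\iota_N$ is nondecreasing in each coordinate, so $\iota_N(C_l\cap R)$ is a chain in $[1,i]\times[1,j]$, and $\mu(R\cap\bigcup_lC_l)$ is at most the weight of $\bigcup_l\iota_N(C_l\cap R)$. If $\mu=\mu^\uparrow$, then $|\mu|=\mathrm{LIS}_\infty(\mu)$ by Lemma~\ref{lem:up}(a), and $|\mu|-G_k^{\mu,N}(N,N)\le|\mu|-\mathrm{LIS}_k(\mu)=\varepsilon_k(\mu)$.

(b) If the first claim fails, then by (a) there are $\eta>0$ and, for infinitely many $N$, indices $i_N,j_N\in[1,N]$ with $G_k^{\mu,N}(i_N,j_N)\ge\mathrm{LIS}_k(\mu|_{R_N})+\eta$, where $R_N=[0,\frac{i_N}N]\times[0,\frac{j_N}N]$. Pass to a subsequence along which $i_N/N$ and $j_N/N$ are monotone. For a monotone sequence $t_N\to t$ the indicators of $[0,t_N]$ converge pointwise, to the indicator of $[0,t]$ or of $[0,t)$. So $\mathbf 1_{R_N}\to\mathbf 1_{R_\infty}$ pointwise for a product of intervals $R_\infty$, whence $\mu(R_N\triangle R_\infty)\to0$, and \eqref{eq:lipR} gives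
\begin{equation}\label{eq:contra}
\liminf_N G_k^{\mu,N}(i_N,j_N)\ge\mathrm{LIS}_k(\mu|_{R_\infty})+\eta .
\end{equation}
Let $G_k^{\mu,N}(i_N,j_N)$ be attained on $k$ lattice paths, and let $U_l^N$ be the union of the closed squares $[\frac{i-1}N,\frac iN]\times[\frac{j-1}N,\frac jN]$ over the cells $(i,j)$ of the $l$-th path. The nonempty closed subsets of $[0,1]^2$ form a compact space in the Hausdorff metric, so along a further subsequence $U_l^N\to C_l$ with $C_l$ closed, for each $l\le k$.

Each $C_l$ is a chain. Indeed, let $z,z'\in C_l$ be limits of $z_N,z'_N\in U_l^N$, lying in the squares of two cells of the path. These cells are comparable, and after exchanging the names of $z$ and $z'$ if necessary, the cell of $z_N$ is below the cell of $z'_N$ for infinitely many $N$. For such $N$ each coordinate of $z_N$ is at most the corresponding coordinate of $z'_N$ plus $1/N$. So $z\le z'$.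

Let $C=C_1\cup\dots\cup C_k$ and let $C^\delta$ be its closed $\delta$-neighborhood. For large $N$, $\bigcup_lU_l^N\subseteq C^\delta$, and so
\[
G_k^{\mu,N}(i_N,j_N)\le\mu\Big(R_N\cap\bigcup_lU_l^N\Big)\le\mu(R_N\triangle R_\infty)+\mu(R_\infty\cap C^\delta).
\]
Let $N\to\infty$, then $\delta\downarrow0$; since $C$ is closed, $C^\delta\downarrow C$. We get $\limsup_NG_k^{\mu,N}(i_N,j_N)\le\mu(R_\infty\cap C)\le\mathrm{LIS}_k(\mu|_{R_\infty})$, against \eqref{eq:contra}. The claim for $\Lambda_k=G_k-G_{k-1}$ follows.
\end{proof}

\section{Complementation, and the case of one row}\label{sec:comp}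

Truncate the backward rule \eqref{eq:back} to the rows $k\le K$. Row $K$ needs the numbers $w_{K+1}$, which we regard as given from outside; then row $K-1$ is computed from row $K$, and so on. Changing signs exchanges $\min$ and $\max$, and the rule takes the form of the forward rule, with the order of the rows reversed, the grid reflected, and $w_{K+1}$ in the role of the matrix. The boundary values, however, are no longer zero. This leads to the following notion.

\begin{definition}\label{def:Krow}
A \emph{$K$-row growth array} of size $n\times m$ is a family of reals $X_k(i,j)$, $1\le k\le K$, $0\le i\le n$, $0\le j\le m$, with \emph{sources} $\omega(i,j)\ge0$, $1\le i\le n$, $1\le j\le m$, such that on each cell $(i,j)$, in the notation of Proposition~\ref{prop:rsk}(b) with $X$ in place of $\Lambda$,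
\[
d_k=\max(b_k,c_k)+w_k\ \ (1\le k\le K),\qquad w_1=\omega(i,j),\qquad w_{k+1}=\min(b_k,c_k)-a_k\ \ (k<K).
\]
The \emph{boundary points} are the points with $i=0$ or $j=0$. The array is \emph{admissible} if $X_k(i,0)$ is nondecreasing in $i$ and $X_k(0,j)$ is nondecreasing in $j$ for each $k$, if $X_K\ge0$ at boundary points, and if $X_{k+1}(P)\le X_k(Q)$ for all boundary points $P,Q$ and all $k<K$. Put $|\omega|=\sum\omega(i,j)$.
\end{definition}

Such an array is determined by $\omega$ and its boundary values. The rule is unchanged when a constant depending on $k$ is added to row $k$; we use this freedom to move the rows far apart, which makes the array admissible.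

\begin{lemma}[complementation]\label{lem:comp}
Let $W$ be a nonnegative $N\times N$ matrix, with $\Lambda$, $G_k$, $w_k$ as in Section~\ref{sec:rsk}. Let $T\ge|W|$, $K\ge1$ and $0\le n,m\le N$. Then
\[
X_k(i,j)=(K+1-k)T-\Lambda_{K+1-k}(N-i,N-j),\qquad\omega(i,j)=w_{K+1}(N-i+1,N-j+1)
\]
define an admissible $K$-row growth array of size $n\times m$, and $|\omega|\le|W|-G_K(N,N)$.
\end{lemma}

\begin{proof}
Fix a cell $(i,j)$ of $X$, with corner values $\bar a,\bar b,\bar c,\bar d$, and let $a,b,c,d$ and $w_l$ refer to $\Lambda$ at the cell $(N-i+1,N-j+1)$. The reflection exchanges opposite corners: with $l=K+1-k$,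
\[
\bar a_k=lT-d_l,\qquad\bar b_k=lT-c_l,\qquad\bar c_k=lT-b_l,\qquad\bar d_k=lT-a_l .
\]
The first equation of \eqref{eq:back} gives $\bar d_k=lT-\min(b_l,c_l)+w_{l+1}=\max(\bar b_k,\bar c_k)+w_{l+1}$. For $k=1$ the added term is $w_{K+1}=\omega(i,j)$. For $k\ge2$, row $k-1$ of $X$ corresponds to row $l+1$ of $\Lambda$, and the second equation of \eqref{eq:back} gives $\min(\bar b_{k-1},\bar c_{k-1})-\bar a_{k-1}=d_{l+1}-\max(b_{l+1},c_{l+1})=w_{l+1}$. So $X$ obeys the rule.

By Proposition~\ref{prop:rsk}(a), $0\le\Lambda_l\le|W|\le T$, so $X_k$ takes values in $[(K-k)T,(K+1-k)T]$. Hence $X_K\ge0$ and $X_{k+1}(P)\le(K-k)T\le X_k(Q)$. As $\Lambda_l$ is nondecreasing in each coordinate, so is $X_k$.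

Let $S_l$ be the sum of $w_l$ over all $N^2$ cells. The right side of \eqref{eq:mixed} is a mixed second difference, so its sum telescopes, and since $\Lambda$ vanishes for $i=0$ and for $j=0$ we get $S_l-S_{l+1}=\Lambda_l(N,N)$. For $l>N$ we have $\Lambda_l\equiv0$, so $w_l=d_l-\max(b_l,c_l)=0$ and $S_l=0$. Therefore $|\omega|\le S_{K+1}=\sum_{l>K}\Lambda_l(N,N)=|W|-G_K(N,N)$.
\end{proof}

The boundary values of $X$ are the first $K$ rows of the top and right edges of $\Lambda$, up to sign and constants, and $X(n,m)$ encodes $\Lambda(N-n,N-m)$. It remains to see how $X(n,m)$ depends on the boundary values when the sources are small. For one row the whole argument can be done by hand.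

\begin{lemma}[one row]\label{lem:onerow}
If $(X,\omega)$ is an admissible $1$-row growth array of size $n\times m$, then
\[
0\le X_1(n,m)-\max\big(X_1(n,0),X_1(0,m)\big)\le|\omega| .
\]
\end{lemma}

\begin{proof}
Add one line of cells below and one on the left: let $W$ be the matrix on $[0,n]\times[0,m]$ with
\[
w(0,0)=X_1(0,0),\quad w(i,0)=X_1(i,0)-X_1(i-1,0),\quad w(0,j)=X_1(0,j)-X_1(0,j-1),
\]
and $w(i,j)=\omega(i,j)$ for $i,j\ge1$. Admissibility says that $W\ge0$. The border weights telescope, so $G_1^W(i,0)=X_1(i,0)$ and $G_1^W(0,j)=X_1(0,j)$; inside, $G_1^W$ and $X_1$ obey the same recursion $d_1=\max(b_1,c_1)+\omega$. Hence $X_1(n,m)=G_1^W(n,m)$. Let $W_0$ be $W$ with $\omega$ replaced by $0$; then $G_1^{W_0}\le G_1^W\le G_1^{W_0}+|\omega|$. A lattice path from $(0,0)$ to $(n,m)$ follows the border up to some cell $(i,0)$ or $(0,j)$ and never returns to it, so its $W_0$-weight is $X_1(i,0)$ or $X_1(0,j)$. The largest value is $\max(X_1(n,0),X_1(0,m))$.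
\end{proof}

The first row of an admissible $K$-row array is an admissible $1$-row array, and under complementation it is the $K$-th row of $\Lambda$. This gives the first complement.

\begin{proposition}[explicit $K$-th row]\label{prop:lastrow}
For all $\mu\in\mathcal M_{\mathrm{fin}}$, $K\ge1$ and $(x,y)\in[0,1]^2$,
\[
0\le\min\big(\lambda_K^\mu(x,1),\lambda_K^\mu(1,y)\big)-\lambda_K^\mu(x,y)\le\varepsilon_K(\mu).
\]
In particular, if $\mathrm{LIS}_\infty(\mu)=\mathrm{LIS}_K(\mu)$, then $\lambda_K^\mu(x,y)=\min(\lambda_K^\mu(x,1),\lambda_K^\mu(1,y))$.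
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:up}(a) we may assume $\mu=\mu^\uparrow$, and by right-continuity that $x,y\in(0,1]$ are rational. Let $N$ be such that $i_0=Nx$ and $j_0=Ny$ are integers. Apply Lemma~\ref{lem:comp} to $w^{\mu,N}$ with $T=|\mu|$, $n=N-i_0$, $m=N-j_0$; by Lemma~\ref{lem:grid}(a), $|\omega|\le\varepsilon_K(\mu)$. Since $X_1(i,j)=KT-\Lambda_K(N-i,N-j)$, Lemma~\ref{lem:onerow} reads
\[
0\le\min\big(\Lambda_K(i_0,N),\Lambda_K(N,j_0)\big)-\Lambda_K(i_0,j_0)\le\varepsilon_K(\mu).
\]
Let $N\to\infty$ and use Lemma~\ref{lem:grid}(b).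
\end{proof}

For $K=1$ this recovers the known case $\mathrm{LIS}_\infty(\mu)=\mathrm{LIS}_1(\mu)$: if $\mathrm{RS}(\mu)=\mathrm{RS}(\nu)$, then $\varepsilon_1(\nu)=\varepsilon_1(\mu)=0$, and by Lemma~\ref{lem:up}(b) both $\mu^\uparrow$ and $\nu^\uparrow$ give the mass $\min(\lambda_1^\mu(x,1),\lambda_1^\mu(1,y))$ to $[0,x]\times[0,y]$.

Induction on the rows does not extend this. The second row $X_2$ is again a maximum over paths, now with the weights $w_2=\min(b_1,c_1)-a_1$. If $X_1$ is known up to $\delta$, each $w_2$ is known up to $2\delta$, and a path may visit $n+m-1$ cells; the resulting bound grows with $N$. In the proof of Lemma~\ref{lem:onerow} no such loss occurred, for two reasons: the boundary data were moved into a border of bounded width, which a path meets in intervals, and the sum of the border weights over an interval telescoped. For $K$ rows, Proposition~\ref{prop:rsk}(c) will supply a border of width $K$, and the next section supplies the substitute for telescoping.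

\section{Inverting RSK on a strip of bounded height}\label{sec:strip}

Put $c_K=(2\cdot3^K)^K$. When two systems are compared, the second is marked by a prime, and $\Delta f=f-f'$. The value of $c_K$ is not optimized; what matters is that it does not depend on the length $p$ of the strip.

\begin{lemma}\label{lem:strip}
Let $A,A'$ be nonnegative $p\times q$ matrices, $q\le K$, with growth arrays $\Lambda,\Lambda'$, and let $0\le p_0\le p$. Suppose that, for all $k$, $|\Delta\Lambda_k(i,q)|\le\delta$ for $p_0\le i\le p$ and $|\Delta\Lambda_k(p,j)|\le\delta$ for $0\le j\le q$. Then for all $k$ and all $p_0\le i\le p$,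
\[
|\Delta\Lambda_k(i,j)|\le c_K\delta\quad(0\le j\le q),\qquad\Big|\Delta\sum_{i'=i+1}^pA(i',j)\Big|\le c_K\delta\quad(1\le j\le q).
\]
The same holds with the roles of the two coordinates exchanged.
\end{lemma}

For $q=1$ the sum is $\Lambda_1(p,1)-\Lambda_1(i,1)$, the telescoping sum of Lemma~\ref{lem:onerow}. In general we run the backward rule along one line $j$ at a time. Errors do not accumulate along the line because we follow the tail sums of the $w_k$ instead of single terms, and because the recursion along the line is solved by a minimum, which is $1$-Lipschitz in the sup norm whatever the number of its arguments.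

\begin{proof}
Fix $1\le j\le q$ and put $R_k(i)=\sum_{i'=i+1}^pw_k(i',j)$, so that $R_1(i)$ is the sum in the statement. Since $q\le K$, $\Lambda_k\equiv0$ for $k>K$ by Proposition~\ref{prop:rsk}(a); the local rule gives $w_k\equiv0$, and so $R_k\equiv0$, for $k>K$. This is the starting point of a descending induction on $k$. Summing \eqref{eq:mixed} over the cells $(i',j)$, $i<i'\le p$,
\begin{equation}\label{eq:Rdiff}
R_k(i)-R_{k+1}(i)=\big[\Lambda_k(p,j)-\Lambda_k(p,j-1)\big]-\big[\Lambda_k(i,j)-\Lambda_k(i,j-1)\big].
\end{equation}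
The one term not yet under control is $\Lambda_k(i,j-1)$. Put $V_k(i)=\Lambda_k(i,j-1)+R_{k+1}(i)$. The definition of $w_{k+1}(i,j)$ reads $\Lambda_k(i-1,j-1)+w_{k+1}(i,j)=\min(\Lambda_k(i,j-1),\Lambda_k(i-1,j))$. Adding $R_{k+1}(i)$ to both sides gives
\[
V_k(i-1)=\min\big(V_k(i),\ \Lambda_k(i-1,j)+R_{k+1}(i)\big),\qquad V_k(p)=\Lambda_k(p,j-1),
\]
and by iteration
\[
V_k(i)=\min\Big(\Lambda_k(p,j-1),\ \min_{i\le h<p}\big[\Lambda_k(h,j)+R_{k+1}(h+1)\big]\Big).
\]
Let $\delta_j=\max\big(\delta,\sup_{k,\,p_0\le i\le p}|\Delta\Lambda_k(i,j)|\big)$ for $0\le j\le q$, and $\rho_k=\sup_{p_0\le i\le p}|\Delta R_k(i)|$ for the fixed line $j$. For $p_0\le i\le p$ every argument of the minimum changes by at most $\delta_j+\rho_{k+1}$, so $|\Delta V_k(i)|\le\delta_j+\rho_{k+1}$ and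
\begin{equation}\label{eq:below}
|\Delta\Lambda_k(i,j-1)|\le\delta_j+2\rho_{k+1}\qquad(k\ge1).
\end{equation}
By \eqref{eq:Rdiff} and \eqref{eq:below}, $\rho_k\le\rho_{k+1}+2\delta+\delta_j+(\delta_j+2\rho_{k+1})\le3\rho_{k+1}+4\delta_j$, that is, $\rho_k+2\delta_j\le3(\rho_{k+1}+2\delta_j)$. As $\rho_{K+1}=0$,
\[
\rho_k\le2\,(3^{K+1-k}-1)\,\delta_j\qquad(1\le k\le K+1),
\]
and $\rho_k=0$ for $k>K$. In particular $\rho_1\le2\cdot3^K\delta_j$ and $\max_{k\ge2}\rho_k\le2(3^{K-1}-1)\delta_j$. With \eqref{eq:below} and $\delta\le\delta_j$,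
\[
\delta_{j-1}\le\delta_j+2\max_{k\ge2}\rho_k\le(4\cdot3^{K-1}-3)\,\delta_j\le2\cdot3^K\delta_j .
\]
By hypothesis $\delta_q=\delta$. Descending through the lines $j=q,q-1,\dots,1$ gives $\delta_j\le(2\cdot3^K)^{q-j}\delta\le c_K\delta$ for $0\le j\le q$, and for $1\le j\le q$ the quantity $\rho_1$ of line $j$ is at most $(2\cdot3^K)^{q-j+1}\delta\le c_K\delta$. Here $q\le K$ is used a second time. The last sentence of the lemma follows by transposition.
\end{proof}

\section{Growth with prescribed boundary}\label{sec:border}

\begin{proposition}\label{prop:border}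
Let $(X,\omega)$ and $(X',\omega')$ be admissible $K$-row growth arrays of size $n\times m$ with $|\Delta X_k|\le\delta$ at all boundary points, for all $k$. Then for $1\le k\le K$,
\[
\Big|\Delta\sum_{l\le k}X_l(n,m)\Big|\le C_K\delta+\max(|\omega|,|\omega'|),\qquad C_K=6K^2c_K^2 .
\]
\end{proposition}

The plan is to find a matrix $W$ on $(-K,n]\times(-K,m]$, equal to $\omega$ on $(0,n]\times(0,m]$, whose growth array takes the values $X(i,0)$ and $X(0,j)$ on the two axes (Figure~\ref{fig:border}). For such matrices the growth array is defined at the points of $[-K,n]\times[-K,m]$ and vanishes for $i=-K$ and for $j=-K$.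

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\fill[gray!20] (0,0) rectangle (10,2);
\fill[gray!20] (0,2) rectangle (2,7);
\draw[gray!50,very thin] (0,0) grid (10,7);
\draw (0,0) rectangle (10,7);
\draw (2,0)--(2,7); \draw (0,2)--(10,2);
\draw[very thick] (0.5,0.5)--(4.5,0.5)--(4.5,1.5)--(7.5,1.5)--(7.5,4.5)--(9.5,4.5)--(9.5,6.5);
\draw[very thick,dashed] (0.5,0.5)--(0.5,3.5)--(1.5,3.5)--(1.5,5.5)--(5.5,5.5)--(5.5,6.5)--(9.5,6.5);
\node at (1.5,1.5) {$Z$}; \node at (8.5,0.5) {$A$};
\node at (0.5,6.5) {$B$}; \node at (4.5,3.5) {$\omega$};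
\node[below] at (0,0) {$-K$}; \node[below] at (2,0) {$0$}; \node[below] at (10,0) {$n$};
\node[left] at (0,2) {$0$}; \node[left] at (0,7) {$m$};
\end{tikzpicture}
\caption{The bordered matrix $W$ for $K=2$. The shaded border of width $K$, made of a corner $Z$ and two strips $A$ and $B$, produces the prescribed boundary values on the axes $i=0$ and $j=0$; the sources $\omega$ fill the rest. Each lattice path meets each horizontal line of $A$ and each vertical line of $B$ in an interval.}
\label{fig:border}
\end{figure}

\begin{example}\label{ex:two}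
Let $K=2$, $n=m=1$, with boundary values $\alpha=X(0,0)$, $\beta=X(1,0)$, $\gamma=X(0,1)$. Put $|\alpha|=\alpha_1+\alpha_2$, likewise $|\beta|$ and $|\gamma|$, and $M=\max(\beta_2,\gamma_2)$, $M'=\min(\beta_2,\gamma_2)$. Consider the matrix
\[
\begin{array}{c|ccc}
j=1&|\gamma|-|\alpha|&0&\omega\\
j=0&\alpha_2+M-\gamma_2&M'-\alpha_2&0\\
j=-1&\alpha_1-M&\alpha_2+M-\beta_2&|\beta|-|\alpha|\\ \hline
&i=-1&i=0&i=1
\end{array}
\]
Its entries are nonnegative by admissibility; the corner entry uses $\beta_2,\gamma_2\le\alpha_1$. The block $i,j\le0$ has total weight $|\alpha|$, and its best path weighs $(\alpha_1-M)+(\alpha_2+M-M')+(M'-\alpha_2)=\alpha_1$, so $\Lambda(0,0)=\alpha$. The block $j\le0$ has total weight $|\beta|$; the path along the bottom line weighs $\beta_1$, and the paths through $(0,0)$ weigh at most $\alpha_1\le\beta_1$, so $\Lambda(1,0)=\beta$. By symmetry $\Lambda(0,1)=\gamma$. Two paths to $(1,1)$ miss one of the pairwise incomparable cells $(-1,1)$, $(0,0)$, $(1,-1)$, the lightest of which is $(0,0)$, and the two outer paths miss nothing else.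 Hence
\[
G_2(1,1)=|\beta|+|\gamma|-|\alpha|+\omega-(M'-\alpha_2)=\beta_1+\gamma_1+M-\alpha_1+\omega,
\]
which is the sum of $X_1(1,1)=\max(\beta_1,\gamma_1)+\omega$ and $X_2(1,1)=M+\min(\beta_1,\gamma_1)-\alpha_1$.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:border}]
If $n=0$ or $m=0$, then $(n,m)$ is a boundary point and the left side is at most $K\delta$. Let $n,m\ge1$. Extend the vectors $X(P)$ by zeros to sequences. Admissibility gives $X_k(i,0)\ge X_k(i-1,0)\ge X_{k+1}(i,0)$ for $k<K$ and $X_K(i,0)\ge X_K(i-1,0)\ge0$, that is, $X(i-1,0)\prec X(i,0)$; in the same way $X(0,j-1)\prec X(0,j)$. This is the only use of admissibility, and it is necessary for the plan, by Proposition~\ref{prop:rsk}(a). To start the chains from $0$, put $\alpha^{(r)}=(\alpha_1,\dots,\alpha_r,0,\dots)$ for $\alpha=(\alpha_1\ge\dots\ge\alpha_K\ge0,0,\dots)$. Then $0=\alpha^{(0)}\prec\alpha^{(1)}\prec\dots\prec\alpha^{(K)}=\alpha$, and truncation does not increase differences in the sup norm.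

\emph{Step 1: the border.} Proposition~\ref{prop:rsk}(c) provides nonnegative matrices
\begin{itemize}
\item $A$ on $(-K,n]\times(-K,0]$ with top edge $\Lambda^A(-K+r,0)=X(0,0)^{(r)}$ for $0\le r\le K$, $\Lambda^A(i,0)=X(i,0)$ for $0\le i\le n$, and right edge $\Lambda^A(n,-K+r)=X(n,0)^{(r)}$;
\item $B$ on $(-K,0]\times(-K,m]$ with right edge $\Lambda^B(0,-K+r)=X(0,0)^{(r)}$ for $0\le r\le K$, $\Lambda^B(0,j)=X(0,j)$ for $0\le j\le m$, and top edge $\Lambda^B(-K+r,m)=X(0,m)^{(r)}$.
\end{itemize}
Both are defined on the corner $(-K,0]^2$, where they need not agree. But the part of $A$ with $i>0$ interacts with the corner only through the values $\Lambda^A(0,j)$, and the part of $B$ with $j>0$ only through the values $\Lambda^B(i,0)$. By Proposition~\ref{prop:rsk}(a) these are two chains from $0$ to $X(0,0)$, so Proposition~\ref{prop:rsk}(c) provides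
\begin{itemize}
\item $Z$ on $(-K,0]^2$ with $\Lambda^Z(0,j)=\Lambda^A(0,j)$ and $\Lambda^Z(i,0)=\Lambda^B(i,0)$ for $-K\le i,j\le0$.
\end{itemize}
Let $W$ equal $Z$ on $(-K,0]^2$, $A$ on $(0,n]\times(-K,0]$, $B$ on $(-K,0]\times(0,m]$, and $\omega$ on $(0,n]\times(0,m]$.

\emph{Step 2: $W$ produces $X$.} On $[-K,0]^2$ we have $\Lambda^W=\Lambda^Z$, as only the entries of $Z$ are involved. On $[0,n]\times[-K,0]$ the arrays $\Lambda^W$ and $\Lambda^A$ obey the forward rule with the same weights, agree on the left edge (where both equal $\Lambda^Z(0,j)$) and vanish on the bottom edge. So they coincide, and $\Lambda^W(i,0)=X(i,0)$ for $0\le i\le n$. Exchanging the coordinates, $\Lambda^W=\Lambda^B$ on $[-K,0]\times[0,m]$ and $\Lambda^W(0,j)=X(0,j)$ for $0\le j\le m$. On $[0,n]\times[0,m]$ the first $K$ rows of $\Lambda^W$ obey the rule of Definition~\ref{def:Krow} with the sources and the boundary values of $X$, so they equal $X$. Thus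
\begin{equation}\label{eq:greeneX}
\sum_{l\le k}X_l(n,m)=G_k^W(n,m)\qquad(1\le k\le K).
\end{equation}
Build $A',B',Z',W'$ from $(X',\omega')$ in the same way.

\emph{Step 3: the border is stable.} Apply Lemma~\ref{lem:strip} to $A,A'$, which have $K$ horizontal lines, with $i$ restricted to $[0,n]$; the top and right edges differ by at most $\delta$. For each $j$ the tail sums $\sum_{i'=i+1}^nA(i',j)$, $0\le i\le n$, change by at most $c_K\delta$. A sum of $A(\cdot,j)$ over an interval of $(0,n]$ is a difference of two tail sums and changes by at most $2c_K\delta$. Also $|\Delta\Lambda_k^A(0,j)|\le c_K\delta$. The transposed lemma shows that sums of $B(i,\cdot)$ over intervals of $(0,m]$ change by at most $2c_K\delta$ and that $|\Delta\Lambda_k^B(i,0)|\le c_K\delta$. So the edges of $Z$ and $Z'$ differ by at most $c_K\delta$. Lemma~\ref{lem:strip} for $Z,Z'$, with $c_K\delta$ in place of $\delta$ and no restriction on $i$, bounds the change of the tail sums by $c_K^2\delta$ and hence the change of each entry of $Z$ by $2c_K^2\delta$.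

\emph{Step 4: comparison along paths.} Let $W_0$ and $W_0'$ be $W$ and $W'$ with the sources replaced by $0$, and let $H$ be a union of $k\le K$ lattice paths from $(-K+1,-K+1)$ to $(n,m)$. In each of the $K$ horizontal lines of $(0,n]\times(-K,0]$ and each of the $K$ vertical lines of $(-K,0]\times(0,m]$, the set $H$ is a union of $k$ intervals, hence a disjoint union of at most $k$ intervals. The corner has $K^2$ cells. Therefore the weights of $H$ satisfy
\[
|W_0(H)-W_0'(H)|\le K^2\cdot2c_K^2\delta+2K\cdot k\cdot2c_K\delta\le6K^2c_K^2\delta=C_K\delta ,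
\]
and taking maxima over $H$ gives $|G_k^{W_0}(n,m)-G_k^{W_0'}(n,m)|\le C_K\delta$. Since $G_k^{W_0}\le G_k^W\le G_k^{W_0}+|\omega|$ and $G_k^{W_0'}\le G_k^{W'}\le G_k^{W_0'}+|\omega'|$, the difference $G_k^W(n,m)-G_k^{W'}(n,m)$ lies between $-C_K\delta-|\omega'|$ and $C_K\delta+|\omega|$. By \eqref{eq:greeneX} this is the claim.
\end{proof}

The sources of the two arrays are never compared cell by cell; only their total masses enter. This is why nothing needs to be known about the rows beyond $K$ except their mass.

\section{Proof of the stability theorem}\label{sec:proof}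

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
By Lemma~\ref{lem:up}(a), replacing $\mu,\nu$ by $\mu^\uparrow,\nu^\uparrow$ changes none of $\lambda^\mu$, $\lambda^\nu$, $\varepsilon_K$, $D_K$, so we assume $\mu=\mu^\uparrow$ and $\nu=\nu^\uparrow$. (Without this step the sources would be bounded only by $|\mu|-\mathrm{LIS}_K(\mu)$, which does not tend to $0$ for Lebesgue measure.) The left side of the inequality is right-continuous in $(x,y)$, and every point of $[0,1]^2$ is a coordinatewise nonincreasing limit of rational points of $(0,1]^2$. So let $x,y\in(0,1]$ be rational, and let $N\to\infty$ through multiples of a common denominator. Put $i_0=Nx$, $j_0=Ny$, $\Lambda=\Lambda^{\mu,N}$, $\Lambda'=\Lambda^{\nu,N}$.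

Apply Lemma~\ref{lem:comp} to $w^{\mu,N}$ and to $w^{\nu,N}$, with the same $T=\max(|\mu|,|\nu|)$ and with $n=N-i_0$, $m=N-j_0$. This gives admissible arrays $(X,\omega)$ and $(X',\omega')$, and $|\omega|\le\varepsilon_K(\mu)$, $|\omega'|\le\varepsilon_K(\nu)$ by Lemma~\ref{lem:grid}(a). The additive constants are the same for both arrays, so their boundary values differ by at most
\[
\delta_N=\max_{k\le K}\ \max_{0\le i\le N}\ \max\big(|\Delta\Lambda_k(i,N)|,\ |\Delta\Lambda_k(N,i)|\big).
\]
The terms with $i=0$ vanish. For $i\ge1$, Lemma~\ref{lem:grid}(b) shows that $\Delta\Lambda_k(i,N)$ and $\Delta\Lambda_k(N,i)$ differ from $\lambda_k^\mu(\frac iN,1)-\lambda_k^\nu(\frac iN,1)$ and $\lambda_k^\mu(1,\frac iN)-\lambda_k^\nu(1,\frac iN)$ by errors tending to $0$ uniformly in $i$. Hence $\limsup_N\delta_N\le D_K(\mu,\nu)$. The rows $1,\dots,K+1-k$ of $X$ correspond to the rows $K,\dots,k$ of $\Lambda$, so Proposition~\ref{prop:border} with $K+1-k$ in place of $k$ gives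
\[
\Big|\sum_{l=k}^K\Lambda_l(i_0,j_0)-\sum_{l=k}^K\Lambda_l'(i_0,j_0)\Big|\le C_K\delta_N+\max\big(\varepsilon_K(\mu),\varepsilon_K(\nu)\big).
\]
As $i_0,j_0\ge1$, Lemma~\ref{lem:grid}(b) gives $\Lambda_l(i_0,j_0)\to\lambda_l^\mu(x,y)$ and $\Lambda_l'(i_0,j_0)\to\lambda_l^\nu(x,y)$. The theorem follows, with $C_K=6K^2c_K^2=6K^2(2\cdot3^K)^{2K}$.
\end{proof}

With the deduction in Section~\ref{sec:up}, Theorem~\ref{thm:inj} is proved as well.

\section{Continuity of the inverse}\label{sec:cont}

\begin{theorem}\label{thm:cont}
Let $\mu_n,\mu\in\mathcal M_{\mathrm{fin}}$ with $D_K(\mu_n,\mu)\to0$ for every $K$ and $\mathrm{LIS}_\infty(\mu_n)\to\mathrm{LIS}_\infty(\mu)$. Then $\lambda_k^{\mu_n}\to\lambda_k^\mu$ uniformly on $[0,1]^2$ for each $k$, and $\mu_n^\uparrow([0,x]\times[0,y])\to\mu^\uparrow([0,x]\times[0,y])$ uniformly in $(x,y)$; in particular $\mu_n^\uparrow\to\mu^\uparrow$ weakly. The second hypothesis cannot be dropped.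
\end{theorem}

\begin{proof}
By the first hypothesis $\mathrm{LIS}_K(\mu_n)=\sum_{k\le K}\lambda_k^{\mu_n}(1,1)\to\mathrm{LIS}_K(\mu)$, and with the second, $\varepsilon_K(\mu_n)\to\varepsilon_K(\mu)$. So the right side of Theorem~\ref{thm:stab} for the pair $\mu_n,\mu$ tends to $\varepsilon_K(\mu)$. For $K>k$ write $\lambda_k=\sum_{l=k}^K\lambda_l-\sum_{l=k+1}^K\lambda_l$; then $\limsup_n\sup_{x,y}|\lambda_k^{\mu_n}-\lambda_k^\mu|\le2\varepsilon_K(\mu)$, and we let $K\to\infty$.

Let $R=[0,x]\times[0,y]$. By Lemma~\ref{lem:up}(b), the numbers $\mu_n^\uparrow(R)-\mathrm{LIS}_K(\mu_n|_R)$ and $\mu^\uparrow(R)-\mathrm{LIS}_K(\mu|_R)$ both lie in $[0,\max(\varepsilon_K(\mu_n),\varepsilon_K(\mu))]$. With Theorem~\ref{thm:stab} for $k=1$,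
\[
|\mu_n^\uparrow(R)-\mu^\uparrow(R)|\le C_KD_K(\mu_n,\mu)+2\max\big(\varepsilon_K(\mu_n),\varepsilon_K(\mu)\big),
\]
so $\limsup_n\sup_{x,y}|\mu_n^\uparrow(R)-\mu^\uparrow(R)|\le2\varepsilon_K(\mu)$ for every $K$, and the uniform convergence follows. The mass of a cell $\iota_N^{-1}(i,j)$ is a signed sum of the masses of at most four such rectangles, so integrals of functions constant on the cells of a fixed grid converge. A continuous function is a uniform limit of such functions and the total masses are bounded, which gives weak convergence.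

For the last claim let $\mu_n$ be the measure of Example~\ref{ex:basic}(c) with $m_1=\dots=m_n=1/n$, and $\mu=0$. Then $\lambda_k^{\mu_n}\le1/n$ everywhere, so $D_K(\mu_n,0)\to0$ for all $K$. But $\mathrm{LIS}_k(\mu_n)=\min(k,n)/n$, so $|\mu_n^\uparrow|=1$ for all $n$, and $\mu_n^\uparrow$ does not converge to $\mu^\uparrow=0$: the mass escapes to rows of higher and higher index.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dubach}
Victor Dubach, \emph{Increasing subsequences of linear size in random permutations and the Robinson--Schensted tableaux of permutons}, arXiv:2307.05768 (2023).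

\bibitem{Greene}
Greene, Adv. Math. 14 (1974).

\bibitem{Knuth}
Knuth, 1970.

\bibitem{Stanley}
Stanley, \emph{Enumerative Combinatorics}, Volume 2.

\end{thebibliography}
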